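# A strongly separative refinement monoid whose maximal semilattice quotient comes from no interpolation group

## 1. Guessing that cancellation can be restored

Throughout, monoids are commutative and written additively, $\mathbb N=\{0,1,2,\dots\}$, and "almost all" means "all but finitely many". The problem comes from Friedrich Wehrung, "Semilattices of finitely generated ideals of exchange rings with finite stable rank", arXiv:math/0501326 (2005). In plain words: take a monoid with good decomposition properties and a mild cancellation law, and forget all multiplicities, so that only a semilattice is left. Can that semilattice always be obtained from the positive cone of an ordered abelian group with interpolation?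

The first guess is yes. The mild cancellation law is not far from full cancellation, a cancellative monoid sits inside a group, and forgetting multiplicities should leave plenty of room to replace the given monoid by a cancellative one. To test this guess we need the exact definitions.

Every monoid $M$ carries its algebraic preordering: $a\le b$ iff $a+c=b$ for some $c\in M$.

**Definition (refinement monoid).** $M$ is a *refinement monoid* if whenever $a_0+a_1=b_0+b_1$ in $M$, there are $c_{ij}\in M$ $(i,j<2)$ with
$$a_i=c_{i0}+c_{i1},\qquad b_j=c_{0j}+c_{1j}\qquad (i,j<2). \tag{1}$$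

Think of a $2\times 2$ array with row sums $a_i$ and column sums $b_j$. The monoid $\mathbb N$ has refinement; an explicit array is
$$c_{00}=\min(a_0,b_0),\quad c_{01}=a_0-c_{00},\quad c_{10}=b_0-c_{00},\quad c_{11}=a_1-c_{10}. \tag{2}$$
Indeed, if $b_0\le a_0$ then $c_{10}=0$ and $c_{11}=a_1$; if $a_0\le b_0$ then $c_{11}=a_1-b_0+a_0=b_1$. So $c_{11}\ge 0$ in all cases, and the sums are right: the second column is $a_0-c_{00}+a_1-b_0+c_{00}=b_1$. The same formula, used pointwise, refines $\mathbb N$-valued functions. By contrast, $\{0,2,3,4,\dots\}$ fails refinement: in $2+4=3+3$ the element $2$ can only split as $2+0$ or $0+2$, and then one of the $3$'s would be $2+1$.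

**Definition (strong separativity).** $M$ is *strongly separative* if $2a=a+b$ implies $a=b$.

Cancellative monoids are strongly separative. The semilattice $\{0,\infty\}$ with $\infty+\infty=\infty$ is not: $2\infty=\infty+0$.

**Definition (maximal semilattice quotient).** Write $a\asymp b$ if $a\le nb$ and $b\le na$ for some positive integer $n$. This is a congruence, because $a\le nb$ gives $a+c\le n(b+c)$. Put $\nabla(M)=M/{\asymp}$, and write $[a]$ for the class of $a$.

Since $2a\asymp a$, $\nabla(M)$ is a $(\vee,0)$-semilattice with $[a]\vee[b]=[a+b]$. Its order is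
$$[a]\le[b]\iff a\le nb\ \text{ for some } n\ge1. \tag{3}$$
Indeed $[a]\le [b]$ means $a+b\asymp b$. This gives $a\le a+b\le nb$; conversely $a\le nb$ gives $b\le a+b\le(n+1)b$. For example, $\nabla(\mathbb N^k)$ is the semilattice of subsets of $\{1,\dots,k\}$, the class of a vector being its support.

**Definition (interpolation group, dimension group).** A partially ordered abelian group $G$ is an *interpolation group* if whenever $a_0,a_1\le b_0,b_1$ in $G$, there is $c\in G$ with $a_0,a_1\le c\le b_0,b_1$. Its positive cone is $G^+=\{x\in G:x\ge0\}$. A *dimension group* is an interpolation group that is directed (every element is a difference of two elements of $G^+$) and unperforated ($kx\ge0$ with $k\ge1$ an integer implies $x\ge0$).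

The group $\mathbb Z^k$ with the coordinatewise order is a dimension group: interpolate with the coordinatewise maximum of $a_0,a_1$. The group $\mathbb Z$ with positive cone $\{0,2,3,\dots\}$ is not an interpolation group. There $0,1\le 3,4$. An element above both $0$ and $1$ is $\ge 3$ as an integer, since $2-1$ is not in the cone. An element below $3$ is $\le 3$ as an integer. So the interpolant would be $3$, but $4-3=1$ is not in the cone.

The problem: *given a strongly separative refinement monoid $M$, is there an interpolation group $G$ with $\nabla(M)\cong\nabla(G^+)$?*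

## 2. Cancellative monoids, and one absorbed coordinate

The first case is that $M$ is itself cancellative. A monoid is *conical* if $x+y=0$ implies $x=y=0$.

**Lemma 1.** (a) If $G$ is an interpolation group, then $G^+$ is a conical cancellative refinement monoid. (b) Let $N$ be a cancellative refinement monoid and $U$ its group of units. Then $N/U$ is a conical cancellative refinement monoid, $\nabla(N/U)\cong\nabla(N)$, and the group of differences of $N/U$, with positive cone $N/U$, is a directed interpolation group.

*Proof.* (a) Cancellation is clear. If $x,y\ge0$ and $x+y=0$, then $0\le x=-y\le0$, so $x=y=0$. For refinement let $a_0+a_1=b_0+b_1$ in $G^+$. Then $0\le a_0,b_0$, and $a_0-b_1\le a_0$, and $a_0-b_1=b_0-a_1\le b_0$. Interpolate: $0,\ a_0-b_1\le c\le a_0,\ b_0$. The array with rows $(c,\ a_0-c)$ and $(b_0-c,\ a_1-b_0+c)$ has the right sums, and its entries are in $G^+$, the last one because $a_1-b_0+c=c-(a_0-b_1)$.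

(b) In $N/U$, elements $x,y$ of $N$ are identified iff $x=y+u$ with $u\in U$. If $x+z=y+z+u$ then $x=y+u$, so $N/U$ is cancellative. If $a_0+a_1=b_0+b_1+u$ in $N$, refine $a_0+a_1=(b_0+u)+b_1$; so $N/U$ has refinement. If $x+y\in U$ then $x,y\in U$; so $N/U$ is conical. If $a+c=nb+u$ then $a+(c-u)=nb$, so $a\le nb$ holds in $N/U$ iff it holds in $N$, and by (3) the two semilattices agree.

Now let $N$ be conical, let $G$ be its group of differences, which contains $N$ by cancellation, and put $x\le y$ iff $y-x\in N$. This is antisymmetric because $N$ is conical, and $G=N-N$ is directed. For interpolation, subtract $a_0$ throughout; we must interpolate $0,a\le b_0,b_1$. Refine $b_0+(b_1-a)=b_1+(b_0-a)$ in $N$: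
$$b_0=c_{00}+c_{01},\quad b_1-a=c_{10}+c_{11},\quad b_1=c_{00}+c_{10},\quad b_0-a=c_{01}+c_{11}.$$
Then $0\le c_{00}\le b_0,b_1$, and $a=b_1-(c_{10}+c_{11})=c_{00}-c_{11}\le c_{00}$. $\square$

(That refinement of $N$ gives interpolation in $G$ is also in Goodearl, *Partially Ordered Abelian Groups with Interpolation*, AMS 1986, Prop. 2.1.) So the guess is right for cancellative $M$. The lemma also reformulates the problem: *can $\nabla(M)$ be realized by a cancellative refinement monoid?*

The second case is the simplest way to be strongly separative without being cancellative. Let $M_1$ consist of the pairs $(0,g)$ with $g\in\mathbb N$ and the pairs $(f,\varnothing)$ with $f\ge1$. Add first coordinates; add the second coordinates if both first coordinates are $0$, and otherwise drop them. We say that $g$ is *absorbed* when $f>0$. Here $(0,1)+(1,\varnothing)=(1,\varnothing)=(0,0)+(1,\varnothing)$, so $M_1$ is not cancellative. It is strongly separative: $2(f,g)=(f,g)+(f',g')$ forces $f=f'$, and if $f=0$ then $2g=g+g'$, so $g=g'$.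

Refinement in $M_1$ is worth doing by hand, since the same move returns twice. Let $(f_0,g_0)+(f_1,g_1)=(f_0',g_0')+(f_1',g_1')$ and refine the first coordinates by an array $(f_{ij})$ in $\mathbb N$. If all $f_{ij}=0$, refine the $g$'s in $\mathbb N$. Otherwise, after interchanging rows and/or columns, $f_{11}>0$. Then $f_1,f_1'>0$, so there is nothing to satisfy in row 1 and column 1. Put, wherever an entry is needed, $g_{00}=0$, $g_{01}=g_0$ if $f_0=0$ and $0$ otherwise, $g_{10}=g_0'$ if $f_0'=0$ and $0$ otherwise. Row 0 and column 0 come out right.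

The classes of $\nabla(M_1)$ are $\{0\}$, $\{(0,g):g>0\}$ and $\{(f,\varnothing):f\geq 1\}$, a three-element chain. The guess survives: take $G=\mathbb Z^2$ with the lexicographic order, $G^+=\{(f,g):f>0\}\cup\{(0,g):g\ge0\}$. It is totally ordered, hence an interpolation group, and $\nabla(G^+)$ is again a three-element chain, since $(f,g)\le n(f',g')$ as soon as $f'\geq 1$ and $nf'>f$.

The passage from $M_1$ to $G^+$ is a recipe: *keep the absorbed coordinate after absorption, as an integer of arbitrary sign, and require positivity only where it is not absorbed.* Nevertheless the guess is wrong. The counterexample has many absorbed coordinates, and they cannot all be put back at once.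

## 3. A monoid with one absorbed coordinate for each point of $A\times B\times C$

Here is the design. Fix sets $A,B,C$ and let every $p\in P=A\times B\times C$ carry a coordinate $g(p)$ that may be absorbed. There will be an element attached to each $a\in A$, each $b\in B$, each $c\in C$. The "$p$-th coordinates" of these elements will be forced to compare at $p=(a,b,c)$ as follows: $b$ differs from $a$, but $a$ agrees with $c$ and $b$ agrees with $c$. At a single $p$ this is contradictory. So each requirement will be imposed only for almost all points of the relevant line: almost all $c$ for the pair $(a,b)$, almost all $b$ for $(a,c)$, almost all $a$ for $(b,c)$. Finite exceptions are harmless inside $M$, and set theory will decide whether they can absorb the contradiction.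

**Definition (finitary functions).** Let $A^*=A\sqcup\{\infty\}$, and similarly $B^*,C^*$. Put $Y=A^*\times B^*\times C^*\supseteq P$ and $R=(\infty,\infty,\infty)$. A function $f$ on $Y$ is *finitary* if there are finite sets $F_A\subseteq A$, $F_B\subseteq B$, $F_C\subseteq C$ such that $f(x,y,z)=f(\hat x,\hat y,\hat z)$ for all $(x,y,z)\in Y$, where $\hat x=x$ if $x\in F_A$ and $\hat x=\infty$ otherwise, and likewise for $y,z$. Then $F=(F_A,F_B,F_C)$ *supports* $f$, and $F^3=F_A\times F_B\times F_C$, a finite set.

In words: a coordinate outside $F$ may be replaced by $\infty$. If $F$ supports $f$, so does any larger finite triple $F'$: replacing coordinates outside $F'$ by $\infty$ and then those outside $F$ has the same effect as doing only the second. So finitely many finitary functions have a common support, and any pointwise function of them is finitary. A finitary function is determined by its values on a finite set, so it has finite range. Example: for $a\in A$ let $K_a=\{a\}\times B^*\times C^*$; its indicator $1_{K_a}$ is supported by $(\{a\},\varnothing,\varnothing)$.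

**Definition ($Z(f)$ and $\hat g_f$).** For finitary $f:Y\to\mathbb N$ let
$$Z(f)=\{p\in P:f(p)=0\}\ \text{ if } f(R)=0,\qquad Z(f)=\varnothing\ \text{ if } f(R)>0,$$
and define $\hat g_f:Z(f)\to\mathbb N$ by
$$\hat g_f(a,b,c)=\begin{cases}f(\infty,b,\infty)&\text{if } f(a,b,\infty)=0,\\0&\text{otherwise.}\end{cases} \tag{4}$$

So $p\in Z(f)$ iff $f(p)=f(R)=0$. Hence, for $f,f'\ge0$,
$$Z(f+f')=Z(f)\cap Z(f'), \tag{5}$$
and $Z(f)$ depends only on $\operatorname{supp}f$. The set $Z(f)$ is where the coordinate $g(p)$ is *not* absorbed, and $\hat g_f$ is its default value.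

For example, let $K_b=A^*\times\{b\}\times C^*$ and $f=1_{K_b\setminus K_a}$. Then $f(\infty,y,\infty)=1$ iff $y=b$, and $f(x,b,\infty)=0$ iff $x=a$. So $\hat g_f$ equals $1$ at the points $(a,b,z)$, $z\in C$, and $0$ elsewhere on $Z(f)$.

The rule (4) is not additive in $f$. Take the same $f$, fix $c\in C$, and let $f'$ be the indicator of $\{(a,b,z):z\in C^*,\ z\ne c\}$, which is finitary. At $p=(a,b,c)$ both $f$ and $f'$ vanish, and both vanish at $R$. We have $\hat g_f(p)=1$, and $\hat g_{f'}(p)=f'(\infty,b,\infty)=0$, while $(f+f')(a,b,\infty)=1$ gives $\hat g_{f+f'}(p)=0$. The purpose of the next lemma is to show that additivity fails only at finitely many points. Write $g=^*h$ on $X$ if $g(x)=h(x)$ for almost all $x\in X$.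

**Lemma 2.** Let $F$ support $f:Y\to\mathbb N$ and let $p=(a,b,c)\in Z(f)\setminus F^3$. Then $\hat g_f(p)=f(\infty,b,\infty)$ if $a\in F_A$ and $b\in F_B$, and $\hat g_f(p)=0$ otherwise. Consequently $\hat g_{f+f'}=^*\hat g_f+\hat g_{f'}$ on $Z(f+f')$.

*Proof.* We have $f(R)=f(p)=0$. If $a\in F_A$ and $b\in F_B$, then $c\notin F_C$ because $p\notin F^3$; so $f(a,b,\infty)=f(a,b,c)=0$ and $\hat g_f(p)=f(\infty,b,\infty)$. If $b\notin F_B$, then $f(\infty,b,\infty)=f(R)=0$, so $\hat g_f(p)=0$. If $b\in F_B$ and $a\notin F_A$, then $f(a,b,\infty)=f(\infty,b,\infty)$; if this number is $0$, then $\hat g_f(p)=f(\infty,b,\infty)=0$, and if it is positive, then $\hat g_f(p)=0$ by (4).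

For the last statement take $F$ supporting $f$ and $f'$, hence $f+f'$. Off $F^3$ the formula just proved is additive. $\square$

**Definition (the monoid $M=M_{A,B,C}$).** $M$ is the set of pairs $(f,g)$ with $f:Y\to\mathbb N$ finitary, $g:Z(f)\to\mathbb N$ and $g=^*\hat g_f$ on $Z(f)$, with
$$(f,g)+(f',g')=\bigl(f+f',\,(g+g')|_{Z(f+f')}\bigr).$$

By (5) the sum $g+g'$ is defined on $Z(f+f')$, and by Lemma 2 the result is in $M$. So $M$ is a commutative monoid with zero $(0,0)$; note $Z(0)=P$ and $\hat g_0=0$.

**Proposition 3.** $M$ is a strongly separative refinement monoid. It is antisymmetric (its algebraic preordering is antisymmetric), hence conical, and $(1_Y,\varnothing)$ is an order-unit: every element lies below a multiple of it.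

*Proof.*

**Step 1: strong separativity.** If $2(f,g)=(f,g)+(f',g')$, then $2f=f+f'$, so $f=f'$. Now all functions live on the same set $Z(f)$, and $2g=g+g'$ gives $g=g'$.

**Step 2: antisymmetry and order-unit.** If $(f,g)+w=(f',g')$ and $(f',g')+w'=(f,g)$, then $f\le f'\le f$, so $f=f'$, and $w,w'$ have first coordinate $0$. Hence $g\le g'\le g$ on $Z(f)$. If $x+y=0$ then $0\le x\le 0$, so $x=0$, and likewise $y=0$. Finally, $1_Y(R)=1$, so $Z(1_Y)=\varnothing$. For $(f,g)\in M$ take $n\ge1+\max f$; then $h=n-f\ge1$ has $Z(h)=\varnothing$, and $(f,g)+(h,\varnothing)=n(1_Y,\varnothing)$.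

**Step 3: refinement.** The plan is to refine the $f$'s by the explicit formula (2), use default values at almost all points, and repair finitely many points as in $M_1$. Let $(f_0,g_0)+(f_1,g_1)=(f_0',g_0')+(f_1',g_1')$. Define $f_{ij}$ from $f_0,f_1,f_0',f_1'$ by (2), pointwise. These are finitary, nonnegative, and $f_i=f_{i0}+f_{i1}$, $f_j'=f_{0j}+f_{1j}$. We need $g_{ij}:Z(f_{ij})\to\mathbb N$ with $g_{ij}=^*\hat g_{f_{ij}}$ such that, for all $p$,

- $(\mathrm R_i)$ if $p\in Z(f_i)$, then $g_{i0}(p)+g_{i1}(p)=g_i(p)$;
- $(\mathrm C_j)$ if $p\in Z(f'_j)$, then $g_{0j}(p)+g_{1j}(p)=g'_j(p)$.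

By the definition of $M$ and Lemma 2 there is a finite $\Phi\subseteq P$ off which $g_i=\hat g_{f_i}=\hat g_{f_{i0}}+\hat g_{f_{i1}}$ on $Z(f_i)$ and $g_j'=\hat g_{f_j'}=\hat g_{f_{0j}}+\hat g_{f_{1j}}$ on $Z(f_j')$. For $p\notin\Phi$ put $g_{ij}(p)=\hat g_{f_{ij}}(p)$ whenever $p\in Z(f_{ij})$; then all conditions hold at $p$.

Let $p\in\Phi$. If $p\in Z(f_{ij})$ for all $i,j$, then $p\in Z(f_0+f_1)$, so $g_0(p)+g_1(p)=g_0'(p)+g_1'(p)$, and we refine this equality in $\mathbb N$. Otherwise, after interchanging rows and/or columns, $p\notin Z(f_{11})$. By (5), $p\notin Z(f_1)\cup Z(f_1')$, so only $(\mathrm R_0)$ and $(\mathrm C_0)$ can be in force. Put, wherever the entry is defined, $g_{00}(p)=0$; $g_{01}(p)=g_0(p)$ if $p\in Z(f_0)$ and $0$ otherwise; $g_{10}(p)=g_0'(p)$ if $p\in Z(f'_0)$ and $0$ otherwise. If $p\in Z(f_0)$, the entries $g_{00}(p),g_{01}(p)$ are defined and add up to $g_0(p)$; similarly for column 0. Since $g_{ij}$ differs from $\hat g_{f_{ij}}$ only on $\Phi$, all $(f_{ij},g_{ij})$ are in $M$, and they form the required array. $\square$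

## 4. Putting the coordinates back, and the triangle $a$, $b$, $c$

For $j\in J:=A\sqcup B\sqcup C$ let $K_j\subseteq Y$ be the set of points having $j$ as a coordinate. Then $1_{K_j}$ is finitary and $R\notin K_j$. The next lemma records what (4) was designed for. Only the supports matter, and this will be essential later.

**Lemma 4.** Let $p=(a,b,c)\in P$, let $i\ne j$ be in $\{a,b,c\}$, and let $f:Y\to\mathbb N$ be finitary with $\operatorname{supp}f=K_i\setminus K_j$. Then $p\in Z(f)$. If $(i,j)=(b,a)$ then $\hat g_f(p)=f(\infty,b,\infty)>0$. In the five other cases $\hat g_f(p)=0$.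

*Proof.* Since $p\in K_j$ and $R\notin K_i$, we have $f(p)=f(R)=0$. By (4), $\hat g_f(p)>0$ iff $(\infty,b,\infty)\in\operatorname{supp}f$ and $(a,b,\infty)\notin\operatorname{supp}f$. The point $(\infty,b,\infty)$ lies in $K_b$ but not in $K_a\cup K_c$, so if $i\in\{a,c\}$ then $\hat g_f(p)=0$. Let $i=b$. If $j=a$, then $(\infty,b,\infty)\in K_b\setminus K_a$ and $(a,b,\infty)\in K_a$ is not in the support, so $\hat g_f(p)=f(\infty,b,\infty)>0$. If $j=c$, then $(a,b,\infty)\in K_b\setminus K_c$, so $\hat g_f(p)=0$. $\square$

Now try the recipe of Section 2: keep the absorbed coordinates as integers. We want pairs $(f,g)$ with $g$ an integer function on all of $P$. The default value of $g$ must now be defined on all of $P$ and be additive, so that the pairs form a group. The natural wish is therefore for additive maps $\mu_p$, $p\in P$, from finitary functions $Y\to\mathbb Z$ to $\mathbb Z$, such that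
$$\text{for each finitary } f\ge0:\quad \mu_p(f)=\hat g_f(p)\ \text{ for almost all } p\in Z(f). \tag{6}$$
In $M_1$ the corresponding map was $0$, since the default value was $0$. Similarly, if $C$ is finite, $\mu_p=0$ works for $M_{A,B,C}$: by Lemma 2, outside the finite set $F^3$ the value $\hat g_f(p)$ can be nonzero only if $a\in F_A$, $b\in F_B$, which leaves finitely many points $p$.

In general the wish breaks at the following point. Start from the identity
$$1_{K_j}-1_{K_i}=1_{K_j\setminus K_i}-1_{K_i\setminus K_j}$$
and apply $\mu_p$ for $p=(a,b,c)$. By (6) and Lemma 4: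

- for fixed $a,b$ and almost all $c$: $\ \mu_p(1_{K_b})-\mu_p(1_{K_a})=1-0=1$;
- for fixed $a,c$ and almost all $b$: $\ \mu_p(1_{K_c})-\mu_p(1_{K_a})=0$;
- for fixed $b,c$ and almost all $a$: $\ \mu_p(1_{K_c})-\mu_p(1_{K_b})=0$.

The three equalities cannot hold together at one $p$: the first is the second minus the third, which would give $1=0$. So every $p$ must be exceptional for at least one of them. Let $E_1,E_2,E_3$ be the sets of points where the first, second, third equality fails. Then

$$A\times B\times C=E_1\cup E_2\cup E_3,\ \text{ with } E_1\cap(\{a\}\times\{b\}\times C),\ E_2\cap(\{a\}\times B\times\{c\}),\ E_3\cap(A\times\{b\}\times\{c\})\ \text{finite} \tag{7}$$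

for all $a,b,c$. Whether this is possible is a question about cardinalities only.

## 5. Three thin sets covering a product

As a warm-up take two sets: can $X_1\times X_2$ be covered by a set $E^{(1)}$ finite along every line in the $X_1$-direction and a set $E^{(2)}$ finite along every line in the $X_2$-direction? If both sets are countable, enumerate them and split along the diagonal. If $X_1$ is countably infinite and $X_2$ uncountable, it is impossible: for each of the countably many $x_1$ only finitely many $x_2$ give $(x_1,x_2)\in E^{(2)}$, so some $x_2$ is never used, and then $E^{(1)}$ contains the infinite line $X_1\times\{x_2\}$. With three sets everything shifts by one cardinal.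

**Proposition 5.** Sets $E_1,E_2,E_3$ as in (7) exist if and only if it is not the case that $A,B,C$ can be listed as $X_1,X_2,X_3$ with $|X_1|\ge\aleph_0$, $|X_2|\ge\aleph_1$, $|X_3|\ge\aleph_2$.

*Proof.*

**Step 1: large sets prevent a covering.** Suppose (7) holds and there is such a listing. Replace the three sets by subsets of cardinalities exactly $\aleph_0,\aleph_1,\aleph_2$, and restrict the $E_i$. Let $E^{(k)}$ be the one of $E_1,E_2,E_3$ that is finite along lines in the direction of $X_k$. For each $(x_1,x_2)$ only finitely many $x_3$ give a point of $E^{(3)}$. Since there are $\aleph_1<|X_3|$ pairs, we can fix $x_3$ such that no point with entry $x_3$ in $X_3$ lies in $E^{(3)}$. For each $x_1$ only finitely many $x_2$ give $(x_1,x_2,x_3)\in E^{(2)}$. Since $|X_1|=\aleph_0<|X_2|$, we can fix $x_2$ avoiding all of these. Then $(x_1,x_2,x_3)\in E^{(1)}$ for every $x_1$ in the infinite set $X_1$, a contradiction.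

**Step 2: otherwise a covering exists.** Order the three sets by size. If no such listing exists, then the smallest is finite, or the two smallest are countable, or all three have size at most $\aleph_1$. We treat these cases.

*One set is finite.* Let the corresponding $E_i$ be all of $P$ (for $C$ this is $E_1$, for $B$ it is $E_2$, for $A$ it is $E_3$), and the other two empty.

*Two of the sets, $X$ and $X'$, are countable.* Enumerate them injectively as $x_0,x_1,\dots$ and $x_0',x_1',\dots$. The set $\{(x_m,x_n'):m\le n\}$ is finite in the $X$-direction and its complement in $X\times X'$ is finite in the $X'$-direction. Multiply both by the third set, and let the third $E_i$ be empty.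

*All sets have size at most $\aleph_1$.* View all three as subsets of $\omega_1$, and for each $\alpha<\omega_1$ fix an injection $e_\alpha:\alpha+1\to\omega$. For a triple $(x_1,x_2,x_3)\in A\times B\times C$ let $\alpha=\max_r x_r$, let $m$ be the least index with $x_m=\alpha$, and let $k<l$ be the other two indices. Assign the triple to direction $k$ if $e_\alpha(x_k)\le e_\alpha(x_l)$, and to direction $l$ otherwise. Let the three $E_i$ be the sets of triples assigned to the three directions. To check finiteness, fix the entries other than the $r$-th, and suppose the triple is assigned to direction $r$. Then $m\ne r$, which leaves two possibilities for $m$. For each, $\alpha=x_m$ is one of the fixed entries, and $e_\alpha(x_r)\le e_\alpha(x_s)$, where $x_s$ is the other fixed entry. As $e_\alpha$ is injective, only finitely many $x_r$ occur. $\square$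

So for $|A|=\aleph_2$, $|B|=\aleph_1$, $|C|=\aleph_0$ the wish (6) cannot be fulfilled. This only excludes cancellative monoids built by one particular recipe, but the theorem says that nothing else can succeed either.

**Theorem 6.** Let $A,B,C$ be sets. Then $M=M_{A,B,C}$ is a strongly separative refinement monoid, and the following are equivalent:

- (i) $\nabla(M)\cong\nabla(N)$ for some cancellative refinement monoid $N$;
- (ii) $\nabla(M)\cong\nabla(G^+)$ for some interpolation group $G$;
- (iii) $\nabla(M)\cong\nabla(G^+)$ for some dimension group $G$;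
- (iv) $A\times B\times C=E_1\cup E_2\cup E_3$, where $E_1\cap(\{a\}\times\{b\}\times C)$, $E_2\cap(\{a\}\times B\times\{c\})$, $E_3\cap(A\times\{b\}\times\{c\})$ are finite for all $a,b,c$;
- (v) it is not the case that $A,B,C$ can be listed as $X_1,X_2,X_3$ with $|X_1|\ge\aleph_0$, $|X_2|\ge\aleph_1$, $|X_3|\ge\aleph_2$.

**Corollary 7.** There is a strongly separative refinement monoid $M$, of cardinality $\aleph_2$, conical, antisymmetric and with an order-unit, such that $\nabla(M)\not\cong\nabla(G^+)$ for every interpolation group $G$, and indeed $\nabla(M)\not\cong\nabla(N)$ for every cancellative refinement monoid $N$. So the answer to the problem is no, in ZFC.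

*Proof of Corollary 7 from Theorem 6.* Take $|A|=\aleph_2$, $|B|=\aleph_1$, $|C|=\aleph_0$. Then (v) fails, so (i) and (ii) fail, and Proposition 3 gives the other properties except the cardinality. A finitary $f:Y\to\mathbb N$ is determined by a support and a finite table of values, so there are at most $\aleph_2$ of them. For each $f$, the function $g$ is a finite modification of $\hat g_f$, so there are at most $\aleph_2$ possibilities. Conversely the pairs $(0,\delta_p)$, $p\in P$, with $\delta_p$ the characteristic function of $\{p\}$, give $\aleph_2$ elements. $\square$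

We have proved the first assertion of Theorem 6 (Proposition 3), (iv)$\Leftrightarrow$(v) (Proposition 5), and (i)$\Leftrightarrow$(ii) (Lemma 1); (iii)$\Rightarrow$(ii) is trivial. There remain (i)$\Rightarrow$(iv), in Sections 6 and 7, and (iv)$\Rightarrow$(iii), in Section 8. Corollary 7 needs only (i)$\Rightarrow$(iv), besides what is already proved.

## 6. The semilattice $\nabla(M)$ and its small ideals

Let $S=\nabla(M)$ and write $[f,g]$ for the class of $(f,g)$. We need to know what $S$ remembers.

**Lemma 8.** $[f,g]\le[f',g']$ iff $\operatorname{supp}f\subseteq\operatorname{supp}f'$ and $\operatorname{supp}g\cap Z(f')\subseteq\operatorname{supp}g'$.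

*Proof.* If $[f,g]\le[f',g']$, then by (3) $(f,g)+(h,k)=n(f',g')$ for some $n\ge1$ and some $(h,k)\in M$. So $f\le nf'$, and $g\le ng'$ on $Z(nf')=Z(f')$. Both inclusions follow.

Conversely, assume the inclusions. The first gives $Z(f')\subseteq Z(f)$. The function $\hat g_f$ has finite range, and $g=^*\hat g_f$, so $g$ is bounded. Choose $n\ge1+\max f$ with $n\ge g(p)$ for all $p\in Z(f)$, and put $h=nf'-f$. Where $f'>0$ we have $h\ge n-f\ge1$; where $f'=0$ we have $f=0$ and $h=0$. So $h\ge0$, $\operatorname{supp}h=\operatorname{supp}f'$ and $Z(h)=Z(f')$. Let $k=ng'-g$ on $Z(f')$. If $g'(p)>0$, then $k(p)\ge n-g(p)\ge0$; if $g'(p)=0$, then $g(p)=0$ by the second inclusion, and $k(p)=0$. By Lemma 2, applied to $f+h=nf'$ and to the $n$-fold sum $nf'$, we have $\hat g_f+\hat g_h=^*n\hat g_{f'}$ on $Z(f')$; hence $k=^*n\hat g_{f'}-\hat g_f=^*\hat g_h$. So $(h,k)\in M$ and $(f,g)+(h,k)=n(f',g')$. $\square$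

In particular $[f,g]$ determines $\operatorname{supp}f$, $Z(f)$ and $\operatorname{supp}g$. By an *ideal* of $S$ we mean a nonempty lower set closed under $\vee$. For $p\in P$ put $\pi_p=[0,\delta_p]$; note $(0,\delta_p)\in M$ because $\hat g_0=0$. Two ideals are attached to $p$.

First, $I_p:=\{s\in S:s\le\pi_p\}=\{0,\pi_p\}$. Indeed $[f,g]\le\pi_p$ means $f=0$ and $\operatorname{supp}g\subseteq\{p\}$, and by Lemma 8 the class of $(0,g)$ depends only on $\operatorname{supp} g$.

Second, let $L_p:=\{s\in S:\pi_p\not\le s\}$. By Lemma 8, $\pi_p\le[f,g]$ iff $p\notin Z(f)$ or $g(p)>0$, so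
$$[f,g]\in L_p\iff p\in Z(f)\ \text{and}\ g(p)=0. \tag{8}$$
This shows that $L_p$ is closed under $\vee$, by (5); it is clearly a lower set, and it contains $0$. Since $\pi_p\notin L_p$, we have $I_p\cap L_p=\{0\}$.

## 7. Detecting one coordinate in an arbitrary cancellative monoid

We prove (i)$\Rightarrow$(iv). Let $N$ be a cancellative refinement monoid with $\nabla(N)\cong S$; by Lemma 1(b) we may assume that $N$ is conical. Let $G\supseteq N$ be its group of differences, and for $n\in N$ let $\langle n\rangle\in S$ be the image of its class. We want to repeat the triangle of Section 4. There we had functions $1_{K_j}$ and integers $\mu_p(f)$; here $N$ is abstract, and $S$ knows neither the functions nor any numbers, only supports. Two observations get past this. First, the contradiction in the triangle needs only "zero, zero, nonzero", never the value $1$, and $S$ does know whether $g(p)$ is zero or not. Second, a homomorphism with that information need not have values in $\mathbb Z$: it can be produced by injectivity of divisible groups, without any formula.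

**Step 1: what passes from $S$ to $N$.** We have $\langle m+n\rangle=\langle m\rangle\vee\langle n\rangle$; $m\le n$ implies $\langle m\rangle\le\langle n\rangle$; and $n\mapsto\langle n\rangle$ is onto $S$. Also $\langle n\rangle=0$ iff $n=0$: if $\langle n\rangle=0$ then $n\le k\cdot0=0$, so $n=0$ since $N$ is conical. Next,
$$\text{if } \langle n\rangle\le s\vee t,\text{ then } n=n_1+n_2 \text{ with } \langle n_1\rangle\le s,\ \langle n_2\rangle\le t. \tag{9}$$
Indeed, choose $s',t'\in N$ with $\langle s'\rangle=s$, $\langle t'\rangle=t$. By (3), $n+m=ks'+kt'$ for some $k\ge1$, $m\in N$. Refine: $n=c_{00}+c_{01}$ with $c_{00}\le ks'$ and $c_{01}\le kt'$.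

**Step 2: disjoint ideals give independent subgroups.** For an ideal $I$ of $S$ let $G_I=\{x-y:x,y\in N,\ \langle x\rangle,\langle y\rangle\in I\}$. It is a subgroup of $G$, since $I$ is closed under $\vee$ and contains $0$. We show:
$$\text{if } I\cap I'=\{0\},\text{ then } G_I\cap G_{I'}=0. \tag{10}$$
Let $x-y=x'-y'$ with $\langle x\rangle,\langle y\rangle\in I$ and $\langle x'\rangle,\langle y'\rangle\in I'$. Refine $x+y'=x'+y$:
$$x=c_{00}+c_{01},\quad y'=c_{10}+c_{11},\quad x'=c_{00}+c_{10},\quad y=c_{01}+c_{11}.$$
Then $c_{00}\le x,x'$, so $\langle c_{00}\rangle\in I\cap I'=\{0\}$ and $c_{00}=0$. Likewise $c_{11}\le y,y'$ gives $c_{11}=0$. Hence $x=c_{01}=y$, and $x-y=0$.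

**Step 3: the homomorphisms $\lambda_p$.** Recall that every abelian group embeds in a divisible one, and that divisible abelian groups are injective: homomorphisms into them extend from subgroups. Fix $p\in P$. By (10), $G_{I_p}+G_{L_p}=G_{I_p}\oplus G_{L_p}$. On this subgroup we may read off the $G_{I_p}$-component. An element $n$ with $\langle n\rangle=[f,g]$ and $p\notin Z(f)$, where the coordinate at $p$ is absorbed, need not lie in this subgroup, and this is where injectivity is used. Embed $G_{I_p}$ in a divisible group $D_p$. There is a homomorphism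
$$\lambda_p:G\to D_p,\qquad \lambda_p=\text{inclusion on } G_{I_p},\qquad \lambda_p=0 \text{ on } G_{L_p}.$$

**Step 4: $\lambda_p$ sees whether $g(p)$ vanishes.** Let $n\in N$, $\langle n\rangle=[f,g]$ and $p\in Z(f)$. We claim
$$g(p)=0\implies\lambda_p(n)=0,\qquad g(p)>0\implies\lambda_p(n)\ne0. \tag{11}$$
If $g(p)=0$, then $\langle n\rangle\in L_p$ by (8), so $n\in G_{L_p}$ and $\lambda_p(n)=0$. Let $g(p)>0$, and let $g^\circ$ be $g$ with its value at $p$ changed to $0$. Then $(f,g^\circ)\in M$, $[f,g^\circ]\in L_p$ by (8), and $[f,g]=\pi_p\vee[f,g^\circ]$ by Lemma 8, since $\delta_p|_{Z(f)}+g^\circ$ and $g$ have the same support. By (9), $n=n_1+n_2$ with $\langle n_1\rangle\le\pi_p$ and $\langle n_2\rangle\le[f,g^\circ]$, so $\langle n_2\rangle\in L_p$. If $n_1$ were $0$, then $\langle n\rangle=\langle n_2\rangle\in L_p$, contradicting $g(p)>0$. Since $n_1\in G_{I_p}$ and $n_2\in G_{L_p}$, we get $\lambda_p(n)=n_1\ne0$.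

**Step 5: substitutes for the functions $1_{K_j}$.** For $n\in N$ with $\langle n\rangle=[f,g]$ put $\operatorname{Supp}(n)=\operatorname{supp}f$. Then $\operatorname{Supp}(m+n)=\operatorname{Supp}(m)\cup\operatorname{Supp}(n)$, and $m\le n$ implies $\operatorname{Supp}(m)\subseteq\operatorname{Supp}(n)$. Choose $e\in N$ with $\langle e\rangle=[1_Y,\varnothing]$. For $j\in J$ we have $R\in Y\setminus K_j$, so $Z(1_{Y\setminus K_j})=\varnothing$ and
$$[1_Y,\varnothing]=[1_{K_j},\hat g_{1_{K_j}}]\vee[1_{Y\setminus K_j},\varnothing].$$
By (9), $e=x_j+y_j$ with $\operatorname{Supp}(x_j)\subseteq K_j$ and $\operatorname{Supp}(y_j)\subseteq Y\setminus K_j$. Since the union of the two supports is $\operatorname{Supp}(e)=Y$, both inclusions are equalities. The point of decomposing the same $e$ for every $j$ is that two such decompositions can be refined against each other.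

**Step 6: the difference $x_j-x_i$.** Let $i\ne j$ in $J$. Refine $x_i+y_i=x_j+y_j$:
$$x_i=r+d,\qquad y_i=d'+r',\qquad x_j=r+d',\qquad y_j=d+r'.$$
Then $x_j-x_i=d'-d$ in $G$. Since $r\le x_i,x_j$ and $d\le x_i,y_j$ and $d'\le x_j,y_i$, we have $\operatorname{Supp}(r)\subseteq K_i\cap K_j$, $\operatorname{Supp}(d)\subseteq K_i\setminus K_j$, $\operatorname{Supp}(d')\subseteq K_j\setminus K_i$. As $K_i=\operatorname{Supp}(x_i)=\operatorname{Supp}(r)\cup\operatorname{Supp}(d)$, and similarly for $K_j$, in fact
$$\operatorname{Supp}(d)=K_i\setminus K_j,\qquad \operatorname{Supp}(d')=K_j\setminus K_i .$$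
Write $\langle d\rangle=[f,g]$ and $\langle d'\rangle=[f',g']$. These depend on $i$ and $j$ only. Every $p\in P\cap K_i\cap K_j$ lies in $Z(f)\cap Z(f')$, and for almost all such $p$ we have $g(p)=\hat g_f(p)$ and $g'(p)=\hat g_{f'}(p)$. Lemma 4 tells us which of these are zero, and (11) transfers this to $\lambda_p(d)$ and $\lambda_p(d')$.

**Step 7: the triangle.** Let $p=(a,b,c)$, and recall $\lambda_p(x_j)-\lambda_p(x_i)=\lambda_p(d')-\lambda_p(d)$.

- $(i,j)=(a,b)$. Here $P\cap K_a\cap K_b=\{a\}\times\{b\}\times C$. By Lemma 4, $\hat g_f(p)=0$ and $\hat g_{f'}(p)>0$. So for fixed $a,b$ and almost all $c$, $\lambda_p(d)=0\ne\lambda_p(d')$, that is, $\lambda_p(x_a)\ne\lambda_p(x_b)$.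
- $(i,j)=(a,c)$. By Lemma 4, $\hat g_f(p)=\hat g_{f'}(p)=0$. So for fixed $a,c$ and almost all $b$, $\lambda_p(x_a)=\lambda_p(x_c)$.
- $(i,j)=(b,c)$. By Lemma 4, $\hat g_f(p)=\hat g_{f'}(p)=0$. So for fixed $b,c$ and almost all $a$, $\lambda_p(x_b)=\lambda_p(x_c)$.

Put, for $p=(a,b,c)$,
$$E_1=\{p:\lambda_p(x_a)=\lambda_p(x_b)\},\quad E_2=\{p:\lambda_p(x_a)\ne\lambda_p(x_c)\},\quad E_3=\{p:\lambda_p(x_b)\ne\lambda_p(x_c)\}.$$
The three statements say exactly that these sets have the finiteness properties in (iv). They cover $P$: a point outside all three would satisfy $\lambda_p(x_a)\ne\lambda_p(x_b)=\lambda_p(x_c)=\lambda_p(x_a)$. This proves (i)$\Rightarrow$(iv). Together with Proposition 5 and Lemma 1 it gives the negative answer of Corollary 7: for $|A|=\aleph_2$, $|B|=\aleph_1$, $|C|=\aleph_0$, (v) fails, hence (iv), (i) and (ii) fail.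

## 8. When a covering exists, the coordinates can be put back

We prove (iv)$\Rightarrow$(iii) by carrying out the recipe of Section 4. Shrink the sets in (iv) so that $P=E_1\sqcup E_2\sqcup E_3$.

**Step 1: additive default values.** For finitary $f:Y\to\mathbb Z$ and $p=(a,b,c)\in P$ put
$$\mu_p(f)=\begin{cases}0,&p\in E_1,\\ f(\infty,b,\infty)-f(a,b,\infty),&p\in E_2,\\ f(\infty,b,\infty),&p\in E_3.\end{cases}$$
This is additive in $f$, and for fixed $f$ it takes finitely many values as $p$ varies.

**Lemma 9.** If $f\ge0$, then $\mu_p(f)=\hat g_f(p)$ for almost all $p\in Z(f)$. That is, (6) holds.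

*Proof.* If $f(R)>0$ then $Z(f)=\varnothing$; so let $f(R)=0$. Let $F$ support $f$ and let $p=(a,b,c)\in Z(f)\setminus F^3$; thus $f(p)=0$, and Lemma 2 gives $\hat g_f(p)$.

Let $p\in E_1$. Then $\mu_p(f)=0$, and $\hat g_f(p)\neq 0$ only if $a\in F_A$ and $b\in F_B$. There are only finitely many such $p\in E_1$.

Let $p\in E_2$. Discard the finitely many $p\in E_2$ with $a\in F_A$ and $c\in F_C$. If $a\notin F_A$, then $f(a,b,\infty)=f(\infty,b,\infty)$, so $\mu_p(f)=0=\hat g_f(p)$. If $a\in F_A$ and $c\notin F_C$, then $f(a,b,\infty)=f(p)=0$, so $\mu_p(f)=f(\infty,b,\infty)$. This equals $\hat g_f(p)$ if $b\in F_B$. If $b\notin F_B$, it equals $f(R)=0=\hat g_f(p)$.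

Let $p\in E_3$. Discard the finitely many $p\in E_3$ with $b\in F_B$ and $c\in F_C$. If $b\notin F_B$, then $\mu_p(f)=f(\infty,b,\infty)=f(R)=0=\hat g_f(p)$. If $b\in F_B$ and $c\notin F_C$, there are two cases. If $a\in F_A$, both values are $f(\infty,b,\infty)$. If $a\notin F_A$, then $f(\infty,b,\infty)=f(a,b,c)=0$, so $\mu_p(f)=0=\hat g_f(p)$. $\square$

**Step 2: the cancellative monoid.** Let $T$ be the set of pairs $(f,g)$ with $f:Y\to\mathbb Z$ finitary, $g\in\mathbb Z^P$ and $g=^*(\mu_p(f))_{p\in P}$. Since $\mu_p$ is additive, $T$ is an abelian group. Put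
$$N=\{(f,g)\in T:f\ge0\ \text{and}\ g\ge0 \text{ on } Z(f)\}.$$
By (5), $N$ is a submonoid of $T$, and it is cancellative. It is conical: if $(f,g)+(f',g')=0$ in $N$, then $f=f'=0$, $Z(f)=Z(f')=P$, so $g,g'\ge0$ and $g=g'=0$.

**Step 3: $N$ has refinement.** Let $(f_0,g_0)+(f_1,g_1)=(f_0',g_0')+(f_1',g_1')$ in $N$, and define $f_{ij}\ge0$ pointwise by (2). By Lemma 9, $\mu_p(f_{ij})=\hat g_{f_{ij}}(p)\ge0$ for almost all $p\in Z(f_{ij})$. So there is a finite $\Phi\subseteq P$ such that $\mu_p(f_{ij})\ge0$ on $Z(f_{ij})\setminus\Phi$ for all $i,j$, and $g_i(p)=\mu_p(f_i)$, $g_j'(p)=\mu_p(f_j')$ for $p\notin\Phi$. For $p\notin\Phi$ put $g_{ij}(p)=\mu_p(f_{ij})$; the sums are right because $\mu_p$ is additive.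

Let $p\in\Phi$. Now the sum conditions must hold at $p$ in $\mathbb Z$ without exception, while $g_{ij}(p)\ge0$ is required only if $p\in Z(f_{ij})$. If $p\in Z(f_{ij})$ for all $i,j$, then by (5) $p$ lies in all $Z(f_i)$ and $Z(f'_j)$, the numbers $g_i(p),g'_j(p)$ are nonnegative, and we refine in $\mathbb N$. Otherwise relabel rows and columns so that $p\notin Z(f_{11})$, and put at $p$
$$g_{00}=t,\qquad g_{01}=g_0-t,\qquad g_{10}=g_0'-t,\qquad g_{11}=g_1-g_0'+t .$$
All sums are right for any integer $t$; for the second column, $g_0-t+g_1-g_0'+t=g_1'$. There is no sign condition on $g_{11}(p)$. If $p\in Z(f_{00})$, take $t=0$: when $p\in Z(f_{01})$, then $p\in Z(f_0)$ and $g_{01}(p)=g_0(p)\ge0$; when $p\in Z(f_{10})$, then $p\in Z(f_0')$ and $g_{10}(p)=g_0'(p)\ge0$. If $p\notin Z(f_{00})$, take $t=\min(g_0(p),g_0'(p))$: then $g_{01}(p),g_{10}(p)\ge0$, and there is no sign condition on $g_{00}(p)$. In all cases $(f_{ij},g_{ij})\in N$.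

**Step 4: the dimension group.** Let $G=N-N\subseteq T$ with $G^+=N$. By Lemma 1(b), where now $U=\{0\}$, $G$ is a directed interpolation group. If $k\ge1$ and $k(f,g)\in N$ with $(f,g)\in G$, then $f\ge0$, and $kg\ge0$ on $Z(kf)=Z(f)$, so $(f,g)\in N$. Hence $G$ is unperforated, and it is a dimension group.

**Step 5: $\nabla(N)\cong\nabla(M)$.** Define $\rho:N\to M$, $\rho(f,g)=(f,g|_{Z(f)})$. This is well defined, since $g=^*(\mu_p(f))_p=^*\hat g_f$ on $Z(f)$ by Lemma 9, and it is a homomorphism. It is onto: given $(f,g)\in M$, extend $g$ to $P$ by $\mu_p(f)$ off $Z(f)$; the extension agrees with $\mu_p(f)$ almost everywhere by Lemma 9. If $x\le ny$ in $N$ then $\rho(x)\le n\rho(y)$. By (3) it remains to show that $[\rho(x)]\le[\rho(y)]$ implies $x\le ny$ for some $n$.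

Let $x=(f,g)$ and $y=(f',g')$. By Lemma 8, $\operatorname{supp}f\subseteq\operatorname{supp}f'$, and if $p\in Z(f')$ and $g(p)\neq0$, then $g'(p)\ne0$. The function $g$ is bounded, since $\mu_p(f)$ takes finitely many values. Choose $n\ge1+\max f$ with $n\ge g(p)$ for all $p$, and let $(h,k)=ny-x\in T$. As in the proof of Lemma 8, $h\ge0$ and $Z(h)=Z(f')$. Let $p\in Z(f')$. Then $g'(p)\ge0$ because $y\in N$. If $g'(p)>0$, then $k(p)\ge n-g(p)\ge0$; if $g'(p)=0$, then $g(p)=0$ and $k(p)=0$. So $(h,k)\in N$ and $x\le ny$.

Hence $\rho$ induces an isomorphism $\nabla(G^+)=\nabla(N)\cong\nabla(M)$, which is (iii). This completes the proof of Theorem 6. $\square$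

**Remark.** Corollary 7 rules out all cancellative refinement monoids, not only positive cones of directed or unperforated groups. Within the family $M_{A,B,C}$ the size $\aleph_2$ is optimal: if $|A|,|B|,|C|\le\aleph_1$, then (v) holds, so $\nabla(M_{A,B,C})\cong\nabla(G^+)$ for a dimension group $G$. Nothing here decides whether some other strongly separative refinement monoid, of size $\aleph_1$, gives a counterexample.
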